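
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Restrained expansions of ordered fields without a dimension function}


\begin{abstract}
A definably complete expansion of an ordered field is called restrained if the images of
powers of definable discrete sets under definable functions into the field are nowhere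
dense. A conjecture posed by Fornasiero says that every restrained structure carries a
dimension function in the sense of van den Dries. We disprove this, already over the real
field. To an o-minimal structure $\mathcal R$ on a field $K$ we adjoin a generic function
$h:K\to K$. No new closed set becomes definable, so the expansion is restrained; but
$x\mapsto(h(x),h(x+1))$ maps $K$ onto $K^2$, which no dimension function allows. Only the
permutation axiom fails in these examples: the other axioms can be satisfied. We also show
that on any expansion of a field a dimension function is unique if it exists, and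
characterize its existence by three conditions on definable subsets of $K$ and $K^2$.
\end{abstract}

\section{The question and the answer}

\subsection{Restrained structures and dimension functions}

Let $K$ be an expansion of an ordered field. \emph{Definable} means definable with
parameters from $K$, and $K^n$ carries the product of the order topology. We call $K$
\emph{definably complete} (DC) if every definable subset of $K$ has a supremum in
$K\cup\{\pm\infty\}$; every expansion of the ordered field $\mathbb R$ is DC.

A DC structure $K$ is \emph{restrained} if for every definable discrete set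
$D\subseteq K$, every $n$, and every definable $f:K^n\to K$, the set $f(D^n)$ is nowhere
dense in $K$. If $\mathbb Z$ is definable in an expansion of the real field, the
expansion is not restrained: division, extended by $0$ where it is undefined, maps
$\mathbb Z^2$ onto $\mathbb Q$. At the other extreme, in an o-minimal structure every
definable discrete subset of $K$ is finite, so the structure is restrained.

For a definable $X\subseteq K^n$ let $\dim(X)$ be the largest $k$ such that $\Pi(X)$ has
nonempty interior for some coordinate projection $\Pi:K^n\to K^k$, and
$\dim(\emptyset)=-\infty$. This is a purely topological notion. For $C\subseteq K^{n+1}$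
and $\bar x\in K^n$ write $C_{\bar x}=\{y\in K:(\bar x,y)\in C\}$ for the fiber. For a
permutation $\sigma$ of $\{1,\dots,n\}$ let $A^\sigma$ be the image of $A\subseteq K^n$
under the corresponding permutation of coordinates. We use $-\infty+1=-\infty$, and
$n\ge1$.

\begin{definition}\label{def:dim}
A \emph{dimension function} is a function $d$ that assigns to every definable set an
element of $\mathbb N\cup\{-\infty\}$ such that, for all definable $A,B\subseteq K^n$ and
$C\subseteq K^{n+1}$:
\begin{itemize}
\item[(Dim 1)] $d(A)=-\infty$ iff $A=\emptyset$; $d(\{a\})=0$ for each $a\in K$; and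
$d(K)=1$.
\item[(Dim 2)] $d(A\cup B)=\max(d(A),d(B))$.
\item[(Dim 3)] $d(A^\sigma)=d(A)$ for each permutation $\sigma$ of $\{1,\dots,n\}$.
\item[(Dim 4)] For $i=0,1$ the set $C(i)=\{\bar x\in K^n:d(C_{\bar x})=i\}$ is definable,
and $d\bigl(C\cap(C(i)\times K)\bigr)=d(C(i))+i$.
\end{itemize}
\end{definition}

Axiom (Dim 4) says that dimension adds up along fibers, and (Dim 3) says that the result
does not depend on the order in which the coordinates are treated. In an o-minimal
expansion of a field, $\dim$ is a dimension function \cite{vdD}.

A definable $X\subseteq K^n$ is a \emph{$\mathcal D_\Sigma$ set} if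
$X=\bigcup_{r,s>0}X(r,s)$ for a definable family of closed bounded sets $X(r,s)$
that increases with $r$ and decreases with $s$; that is, $X(r,s)\subseteq X(r',s)$ for
$r\le r'$ and $X(r,s)\supseteq X(r,s')$ for $s\le s'$. A definable closed set is
$\mathcal D_\Sigma$ (cut it with $[-r,r]^n$), and so is a definable open set $U$ (take
the points of $[-r,r]^n$ around which the open cube of side $2s$ lies in $U$). The
following conjecture is posed in \cite{F}.

\begin{conjecture}\label{conj}
If $K$ is restrained, then there is a dimension function $d$ on the definable sets of
$K$. Moreover, $d$ coincides with $\dim$ on $\mathcal D_\Sigma$ sets.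
\end{conjecture}

A positive answer is a reasonable guess. The conjecture holds in the o-minimal case, and
restrainedness excludes the evident way of destroying dimension, namely coding dense sets
by discrete ones.

\subsection{Where the conjecture can fail}

Suppose there is a definable surjection $f:K\to K^2$. Counted from the source, the graph
of $f$ has dimension $d(K)=1$. Counted from the target, it has nonempty fibers over
all of $K^2$, so its dimension is at least $d(K^2)=2$. By (Dim 3) the two counts agree, so
no dimension function exists. Now restrainedness forbids only images of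
\emph{discrete} sets to be large, and $K$ is not discrete. So one should look for a
restrained structure with a definable surjection $K\to K^2$.

Our surjection is $x\mapsto(h(x),h(x+1))$ for a function $h$ that is added to an
o-minimal structure. For this map to be onto, $h$ must be wild. For the structure to stay
restrained, the wildness must be spread so evenly that topology cannot see it. The
following genericity condition achieves both.

\begin{definition}\label{def:G}
Let $\mathcal R$ be an o-minimal expansion, in a language $L$, of an ordered field $K$. A
function $h:K\to K$ satisfies \textbf{(G)} if the following holds. Suppose $a<b$ in $K$,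
$n\ge1$, and $f_1,\dots,f_n,g_1,\dots,g_n:(a,b)\to K$ are $L$-definable with parameters,
each $f_i$ is continuous and strictly monotone, and $f_i(t)\ne f_j(t)$ for all
$t\in(a,b)$ and all $i\ne j$. Then there is $t\in(a,b)$ with $h(f_i(t))=g_i(t)$ for
$i=1,\dots,n$.
\end{definition}

In words: along moving, pairwise distinct points $f_i(t)$, the function $h$ takes any
prescribed values $g_i(t)$ simultaneously for some $t$. The distinctness is needed, since
$f_1=f_2$ with $g_1(t)\ne g_2(t)$ for all $t$ would be contradictory. So is the movement:
if $f_1$ were constant with value $k$, the choice $g_1=h(k)+1$ would be impossible. Taking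
$n=1$ and $f_1(t)=t$ we see that $\{t:h(t)=g(t)\}$ is dense in $K$ for every $L$-definable
$g:K\to K$.

\subsection{Results}

From here to the end of Section~\ref{sec:perm}, $\mathcal R$, $L$ and $K$ are as in
Definition~\ref{def:G} unless stated otherwise. We put $L_h=L\cup\{h\}$, and
$(\mathcal R,h)$ is the expansion of $\mathcal R$ by $h$.

\begin{theorem}\label{thm:exist}
If $\mathcal R$ has at most $|K|$ functions $K\to K$ definable with parameters, then some
$h:K\to K$ satisfies {\rm(G)}. The hypothesis holds if $|L|\le|K|$, and it holds for every
o-minimal expansion of the field $\mathbb R$.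
\end{theorem}

\begin{theorem}\label{thm:closed}
If $h$ satisfies {\rm(G)}, then every closed set $Z\subseteq K^m$ definable in
$(\mathcal R,h)$ is definable in $\mathcal R$. Consequently $(\mathcal R,h)$ is DC, all
its definable discrete subsets of $K$ are finite, and it is restrained.
\end{theorem}

\begin{theorem}\label{thm:nodim}
If $h$ satisfies {\rm(G)}, then $(\mathcal R,h)$ admits no function $d$ satisfying
{\rm(Dim 1)--(Dim 4)}.
\end{theorem}

\begin{corollary}\label{cor:disproof}
Conjecture~\ref{conj} is false, even without its last sentence. With
$\mathcal R=(\mathbb R,+,\cdot,<)$ and $h$ as in Theorem~\ref{thm:exist},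
$(\mathcal R,h)$ is a DC, restrained expansion of an ordered field that has no dimension
function. Moreover $(\mathcal R,h)$ and $\mathcal R$ have the same definable closed sets,
and $\mathcal R$ does have a dimension function. Hence no hypothesis that depends only on
the definable closed (equivalently, open) sets and is true of the real field can imply
the existence of $d$.
\end{corollary}

\begin{proof}
The first part is Theorems~\ref{thm:exist}, \ref{thm:closed} and~\ref{thm:nodim}
together. Closed sets definable in $\mathcal R$ are definable in $(\mathcal R,h)$, and
conversely by Theorem~\ref{thm:closed}; and $\mathcal R$ is o-minimal, so $\dim$ is a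
dimension function on it. A hypothesis as in the last sentence, being true of
$\mathcal R$, is also true of $(\mathcal R,h)$, which has no dimension function.
\end{proof}

The failure thus occurs over \emph{every} o-minimal expansion $\mathcal R$ of an ordered
field $K$ with at most $|K|$ definable functions $K\to K$. This includes all o-minimal
expansions of the field $\mathbb R$, and countable cases such as the field of real
algebraic numbers.

Section~\ref{sec:axioms} makes the counting argument precise and deduces
Theorem~\ref{thm:nodim}; Section~\ref{sec:exist} constructs $h$. The main work is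
Theorem~\ref{thm:closed}, prepared by two examples in Section~\ref{sec:examples} and
proved in Section~\ref{sec:closed}. Section~\ref{sec:perm} shows that only (Dim 3) fails
in $(\mathcal R,h)$, and Section~\ref{sec:criterion} gives uniqueness and the existence
criterion.

\section{What the axioms force}\label{sec:axioms}

In Lemma~\ref{lem:conseq} and Proposition~\ref{prop:surj}, $K$ may be any structure, and
$d$ is a function on its definable sets with values in $\mathbb N\cup\{-\infty\}$. If $d$
satisfies (Dim 2), then it is monotone: $A\subseteq B$ implies $d(A)\le d(B)$. If it also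
satisfies (Dim 1), then every nonempty definable subset of $K$ has $d\in\{0,1\}$. Write
$\pi:K^{n+1}\to K^n$ for the projection dropping the last coordinate.

\begin{lemma}\label{lem:conseq}
Let $d$ satisfy {\rm(Dim 1)}, {\rm(Dim 2)} and {\rm(Dim 4)}, and let $C\subseteq K^{n+1}$
be definable.
\begin{itemize}
\item[(a)] $d(C)=\max\bigl(d(C(0)),\,d(C(1))+1\bigr)$.
\item[(b)] $d(\pi C)\le d(C)\le d(\pi C)+1$.
\item[(c)] If no fiber of $C$ has $d=1$, then $d(C)=d(\pi C)$. If every nonempty fiber
has $d=1$, then $d(C)=d(\pi C)+1$.
\item[(d)] $d(X\times Y)=d(X)+d(Y)$ for nonempty definable $X\subseteq K^n$ and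
$Y\subseteq K$.
\end{itemize}
If $d$ also satisfies {\rm(Dim 3)}, then
\begin{itemize}
\item[(e)] $d(f(S))\le d(S)$ for every definable $S\subseteq K^n$ and definable
$f:S\to K^m$.
\end{itemize}
\end{lemma}

\begin{proof}
A nonempty fiber has $d\in\{0,1\}$, so $C$ is the union of $C\cap(C(0)\times K)$ and
$C\cap(C(1)\times K)$. Now (a) is (Dim 2) combined with (Dim 4). Also
$\pi C=C(0)\cup C(1)$, so $d(\pi C)=\max(d(C(0)),d(C(1)))$; compare this with (a) to get
(b). In the two cases of (c) we have $C(1)=\emptyset$, respectively $C(0)=\emptyset$, and
(a) applies. Every nonempty fiber of $X\times Y$ is $Y$, so (d) follows from (c).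

For (e), let $G\subseteq K^{n+m}$ be the graph of $f$. Drop the last $m$ coordinates of
$G$ one at a time. Each time the nonempty fibers are singletons, so by (c) the dimension
does not change, and $d(G)=d(S)$. Now permute the coordinates so that those of $f(S)$ come
first. By (Dim 3) the dimension is still $d(S)$. Dropping the $n$ coordinates of $S$ gives
$d(f(S))\le d(S)$ by (b).
\end{proof}

\begin{proposition}\label{prop:surj}
If there is a definable surjection $K\to K^2$, then there is no dimension function.
\end{proposition}

\begin{proof}
If $d$ is one, then $d(K^2)=2$ by Lemma~\ref{lem:conseq}(d), while $d(K^2)\le d(K)=1$ by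
Lemma~\ref{lem:conseq}(e).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nodim}]
The map $x\mapsto(h(x),h(x+1))$ is definable in $(\mathcal R,h)$. It is onto $K^2$: given
$(y,z)$, apply (G) on $(0,1)$ to $f_1(t)=t$, $f_2(t)=t+1$, $g_1=y$, $g_2=z$. Now use
Proposition~\ref{prop:surj}.
\end{proof}

In the same way, $x\mapsto(h(x),h(x+1),\dots,h(x+m-1))$ is a definable surjection
$K\to K^m$ for every $m\ge1$.

\begin{remark}
For the function $\dim$ itself it is (Dim 4) that fails in $(\mathcal R,h)$. The graph
$\Gamma=\{(x,h(x)):x\in K\}$ has empty interior in $K^2$ and projects onto $K$, so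
$\dim\Gamma=1$. The set $H=\{(x,h(x),h(x+1)):x\in K\}$ has singleton fibers over $\Gamma$
and empty fibers elsewhere, so (Dim 4) would give $\dim H=1$. But the projection of $H$ to
the last two coordinates is $K^2$, so $\dim H\ge2$.
\end{remark}

\section{Existence of generic functions}\label{sec:exist}

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
\emph{The counting hypothesis.} If $|L|\le|K|$, there are at most $|K|$ formulas with
parameters from $K$, hence at most $|K|$ definable functions. Let $K=\mathbb R$. A
definable function $\mathbb R\to\mathbb R$ is continuous off a finite set. So it is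
determined by that set, by its values there, and by its restriction to the remaining
rationals. This leaves at most $2^{\aleph_0}=|\mathbb R|$ functions, no matter how large
$L$ is.

\emph{The construction.} Let $\kappa=|K|$, an infinite cardinal. Extending functions on
$(a,b)$ by $0$ to $K$, we see that there are at most $\kappa$ data
$(a,b,f_1,\dots,f_n,g_1,\dots,g_n)$ as in (G). Enumerate them, possibly with repetitions,
as $(\tau_\alpha)_{\alpha<\kappa}$. We define $h$ in $\kappa$ stages, adding finitely many
points to its domain at each stage. Let $E_\alpha$ be the domain before stage $\alpha$. It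
is finite if $\alpha$ is finite, and $|E_\alpha|\le|\alpha|$ otherwise; in all cases
$|E_\alpha|<\kappa$.

At stage $\alpha$ let $\tau_\alpha=(a,b,\bar f,\bar g)$. Each $f_i$ is injective, so at
most $n|E_\alpha|$ points $t\in(a,b)$ satisfy $f_i(t)\in E_\alpha$ for some $i$; this
number is less than $\kappa$. On the other hand $|(a,b)|=\kappa$: the map
$x\mapsto x/(1-|x|)$ is a bijection from $(-1,1)$ to $K$, and $(a,b)$ is an affine image
of $(-1,1)$. So there is $t\in(a,b)$ with $f_i(t)\notin E_\alpha$ for all $i$. Put
$h(f_i(t))=g_i(t)$ for $i=1,\dots,n$. This is consistent because the points $f_i(t)$ are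
pairwise distinct. After all stages, let $h=0$ where it is still undefined.
\end{proof}

\section{Two examples: which closed sets can $h$ define?}\label{sec:examples}

Let $h$ satisfy (G). The graph of $h$ is dense in $K^2$, so its closure tells nothing
about $h$. Iterating $h$ shows both the mechanism behind Theorem~\ref{thm:closed} and the
obstacle to it.

\begin{example}\label{ex:surface}
Let $\beta:K^2\to K$ be $L$-definable and let
\[
D=\{x\in K: h(h(x))=\beta(x,h(x))\}.
\]
\emph{The set $D$ is dense, so $\overline D=K$.} Let $(a,b)$ be an interval, $u_1\in(a,b)$
and $u_2\ne u_1$. We look for $x\in D$ near $u_1$ with $h(x)$ near $u_2$. To this end we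
move both points at once, along the diagonal line through $(u_1,u_2)$. Choose
$\varepsilon>0$ with $(u_1-\varepsilon,u_1+\varepsilon)\subseteq(a,b)$, and for
$t\in(-\varepsilon,\varepsilon)$ let
\[
f_1(t)=u_1+t,\quad f_2(t)=u_2+t,\qquad g_1(t)=u_2+t,\quad g_2(t)=\beta(u_1+t,u_2+t).
\]
Here $f_1(t)\ne f_2(t)$, and both move. So (G) gives $t$ such that $x=u_1+t\in(a,b)$
satisfies $h(x)=u_2+t$ and $h(h(x))=\beta(x,h(x))$.

The direction of the line matters. Along $(u_1+t,u_2)$ the second point would stand still,
and we would need $h(u_2)=\beta(u_1+t,u_2)$, over which we have no control.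
\end{example}

\begin{example}\label{ex:curve}
Let $k\in K$, let $\beta:K\to K$ be $L$-definable, and let
\[
D=\{x\in K: h(x)=k,\ h(h(x))=\beta(x)\}.
\]
Now $h(x)$ is forced to be constant. We have $D=h^{-1}(k)\cap\beta^{-1}(h(k))$. The set
$\beta^{-1}(h(k))$ is a finite union of points and open intervals, and $h^{-1}(k)$ is
dense in $K$. So $\overline D$ consists of the closures of these intervals and finitely
many points. It is again $L$-definable, but the definition uses the new parameter $h(k)$.
\end{example}

These examples suggest the general picture. A condition involving $h$ says that a tuple,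
formed from $x$ and values of $h$, lies in an $L$-definable set $X$. Parametrize $X$ by an
open set. If a coordinate to which $h$ is applied is locally constant, its value is an
\emph{old} point, definable from the parameters, and the value of $h$ there is also fixed;
so the parameter sets should be closed under $h$. The other coordinates can be made to
move simultaneously along a line in the parameter space, and (G) then prescribes $h$ at
all of them. The points to which $h$ is applied should be listed without repetition, to
keep the distinctness in (G). This works near any given point of the parameter space, and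
that is why the closure cannot detect $h$.

Formulas of $L_h$ may have quantifiers, so we carry this out for types in a saturated
model by a back-and-forth argument.

\section{No new closed sets}\label{sec:closed}

\subsection{Facts from o-minimality}\label{sub:facts}

Let $\mathcal N$ be an o-minimal expansion, in the language $L$, of an ordered field with
universe $N$. ``Definable'' refers to $\mathcal N$ in this list. See \cite[Ch.~3, 4, 6,
7]{vdD}.
\begin{itemize}
\item[(O1)] Every definable set is a finite disjoint union of cells. A cell of dimension
$e\ge1$ is mapped homeomorphically by a coordinate projection onto an open cell in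
$N^e$; a cell of dimension $0$ is a point.
\item[(O2)] $\dim(X\cup Y)=\max(\dim X,\dim Y)$, and $\dim$ is preserved by definable
bijections. If $X\ne\emptyset$, then $\dim(\overline X\setminus X)<\dim X$. A definable
subset of $N^e$ has dimension $e$ iff it has nonempty interior.
\item[(O3)] Every definable set is a finite disjoint union of definable, definably
connected sets that are open in it. Hence a definable function that is locally constant
takes only finitely many values: each of its level sets is relatively open and relatively
closed, so it is constant on each piece.
\item[(O4)] If $U\subseteq N^e$ is a nonempty open definable set and $F:U\to N$ is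
definable, then $F$ is $C^1$ on some open box contained in $U$. The mean value theorem
holds for definable functions of one variable.
\item[(O5)] $\mathcal N$ has definable Skolem functions. Hence for $A\subseteq N$ the
definable closure $\operatorname{dcl}(A)$, the set of points $L$-definable over $A$, is
the universe of an elementary substructure of $\mathcal N$. A finite subset of $N$ that is
definable over $A$ is contained in $\operatorname{dcl}(A)$, because its points can be
named by their order.
\item[(O6)] Structures elementarily equivalent to $\mathcal N$ are o-minimal
(Knight--Pillay--Steinhorn).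
\end{itemize}
The decomposition in (O1) of an $A$-definable set may be taken into $A$-definable cells:
decompose in the elementary substructure with universe $\operatorname{dcl}(A)$, which is
o-minimal by (O6), and read the defining formulas in $\mathcal N$.

\subsection{Passing to a saturated model}

Fix $h$ satisfying (G). The condition (G) is a scheme of first-order $L_h$-sentences. For
given $n$ and $L$-formulas $\varphi_i(t,y,w)$, $\psi_i(t,y,w)$ with $i\le n$, the
corresponding sentence says: for all $w$ and all $a<b$, if the $\varphi_i(\cdot,\cdot,w)$
and $\psi_i(\cdot,\cdot,w)$ define functions $f_i$ and $g_i$ on $(a,b)$ with the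
properties stated in (G), then the required $t$ exists. So (G) passes to elementary
extensions of $(\mathcal R,h)$.

Let $\kappa=|L|+\aleph_0$, and call a set \emph{small} if it has at most $\kappa$
elements. Let $\mathcal M$, with universe $M$, be a $\kappa^+$-saturated elementary
extension of $(\mathcal R,h)$: a set of $L_h$-formulas in at most $\kappa$ variables with
parameters from a small set is realized in $\mathcal M$ as soon as it is finitely
satisfiable. By the above, $\mathcal M$ satisfies (G), with parameters from $M$ allowed.
Its $L$-reduct is o-minimal by (O6). From now on $\operatorname{dcl}$ and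
$\operatorname{tp}_L$ are taken in this reduct.

A set $A\subseteq M$ is \emph{$h$-closed} if $A=\operatorname{dcl}(A)$ and
$h(A)\subseteq A$. A small set $A$ is contained in a smallest $h$-closed set
$\operatorname{cl}(A)$, obtained by alternately applying $\operatorname{dcl}$ and adding
the image under $h$ countably often. It is small, since there are at most $\kappa$
$L$-formulas with parameters from a small set.

A \emph{good map} is a bijection $\theta:A\to B$ between small $h$-closed sets that is
partial $L$-elementary and satisfies $\theta(h(x))=h(\theta(x))$ for $x\in A$. Inverses of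
good maps are good. For a tuple $x$ we write
$\operatorname{tp}_L(y'/B)=\theta(\operatorname{tp}_L(x/A))$ if, for all $L$-formulas
$\psi$ and tuples $a$ from $A$, $\psi(x,a)$ holds iff $\psi(y',\theta(a))$ holds.

\subsection{Extending good maps with control on the image}

The next lemma is the core of the paper. Without the box $V$ it is the usual step of a
back-and-forth argument. With the box it says that $x$ can be sent arbitrarily near to any
point whose $L$-type is right. In general one cannot send $x$ exactly to $y'$, since this
would prescribe $h$ on given points.

\begin{lemma}\label{lem:extend}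
Let $\theta:A\to B$ be good, and let $A'\supseteq A$ be small and $h$-closed. Let $x$ be an
$m$-tuple from $A'$ {\rm(}$m\ge0${\rm)}, let $y'\in M^m$ satisfy
$\operatorname{tp}_L(y'/B)=\theta(\operatorname{tp}_L(x/A))$, and let $V\subseteq M^m$ be
an open box containing $y'$. Then $\theta$ extends to a good map $\theta':A'\to B'$ with
$\theta'(x)\in V$.
\end{lemma}

\begin{proof}
\emph{Step 1: Reduction to finite satisfiability.} Enumerate $A'$ without repetition as
$(c_i)_{i\in I}$ with $|I|\le\kappa$. Let $h(c_i)=c_{\eta(i)}$, let
$J=\{i\in I:c_i\notin A\}$, and let $x=(c_{i_1},\dots,c_{i_m})$. In the variables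
$z=(z_i)_{i\in I}$ consider the set $\Phi$ of the following formulas:
\begin{itemize}
\item[(i)] $\psi(z,\theta(a))$, for every $L$-formula $\psi$ and tuple $a$ from $A$ such
that $\psi((c_i),a)$ is true;
\item[(ii)] $h(z_i)=z_{\eta(i)}$ for $i\in J$;
\item[(iii)] $(z_{i_1},\dots,z_{i_m})\in V$.
\end{itemize}
The parameters are the elements of $B$ and the endpoints of $V$, a small set.

Suppose $(q_i)_{i\in I}$ realizes $\Phi$. Put $\theta'(c_i)=q_i$ and
$B'=\{q_i:i\in I\}$. By (i), $\theta'$ is partial $L$-elementary, in particular injective,
and it extends $\theta$ because for $c_i\in A$ the formula $z_i=\theta(c_i)$ is in (i). If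
an $L$-formula $\chi(y,q)$ defines a point, with $q$ a finite tuple from $B'$, then
$\chi(y,c)$ defines a point $c_j$ of $\operatorname{dcl}(A')=A'$, where $c$ is the
corresponding tuple, and $\chi(q_j,q)$ holds by (i). So $B'=\operatorname{dcl}(B')$. The
map $\theta'$ commutes with $h$ at $c_i$: for $i\in J$ by (ii), and for $i\notin J$
because $\theta$ is good. Hence also $h(B')\subseteq B'$. Finally $\theta'(x)\in V$ by
(iii). So by saturation it suffices to show that $\Phi$ is finitely satisfiable.

Consider a finite part of $\Phi$; we may assume that it contains (iii). It involves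
finitely many variables, which we rename $z_1,\dots,z_k$; we let them include those with
indices $i_1,\dots,i_m$. It involves finitely many formulas (i), which we replace by a
single one, coming from an $L$-formula $\psi(z_1,\dots,z_k,a)$ true of
$c=(c_1,\dots,c_k)$. It involves the equations (ii) for $i$ in a finite set
$S\subseteq J\cap\{1,\dots,k\}$; adding variables, we assume
$\eta(S)\subseteq\{1,\dots,k\}$. We may always strengthen $\psi$ by formulas over $A$ that
are true of $c$, enlarging the finite tuple $a$. We first add all $z_i\ne z_j$ for
$i\ne j$. Write
\[
X_a=\{z\in M^k:\psi(z,a)\},\qquad b=\theta(a),\qquad z_x=(z_{i_1},\dots,z_{i_m}).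
\]
So $c\in X_a$ and $c_x=x$. We must find $q\in X_b$ with $q_x\in V$ and
\begin{equation}\label{eq:goal}
h(q_i)=q_{\eta(i)}\qquad(i\in S).
\end{equation}

If $S=\emptyset$, no genericity is needed: the formula $\exists z\,(z\in X_a\wedge z_x=x)$
is true, so by the hypothesis on $y'$ there is $q\in X_b$ with $q_x=y'\in V$. Assume
$S\ne\emptyset$.

\emph{Step 2: A parametrization.} Let $e$ be the least dimension of an $L(A)$-definable
set containing $c$. Strengthening $\psi$, we may assume $\dim X_a=e$. Let $C\subseteq X_a$
be the cell containing $c$ in a decomposition of $X_a$ into $a$-definable cells. By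
minimality $\dim C=e$. If $e=0$, then $C=\{c\}$ and $c_i\in\operatorname{dcl}(a)\subseteq
A$ for $i\in S$, contradicting $S\subseteq J$. So $e\ge1$, and a coordinate projection $p$
maps $C$ homeomorphically onto an open cell $U\subseteq M^e$. Let
$F=(F_1,\dots,F_k):U\to C$ be its inverse. It is continuous and $a$-definable, and
$F(p(c))=c$.

\emph{Step 3: Coordinates in $S$ move.} Example~\ref{ex:curve} shows that we must avoid
regions where a coordinate $F_i$ with $i\in S$ stands still. Let $W_i\subseteq U$ be the
open set of points near which $F_i$ is constant. It is $a$-definable. By (O3), $F_i(W_i)$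
is finite, so it is contained in $\operatorname{dcl}(a)\subseteq A$ by (O5). Since
$F_i(p(c))=c_i\notin A$, we have $p(c)\notin W_i$. Nor does $p(c)$ lie in
$\overline{W_i}\setminus W_i$: this set has dimension less than $e$ by (O2), so otherwise
$F\bigl(U\cap(\overline{W_i}\setminus W_i)\bigr)$ would be an $L(A)$-definable set of
dimension less than $e$ containing $c$. Hence $p(c)$ lies in the open $a$-definable set
\[
U_a=U\setminus\bigcup_{i\in S}\overline{W_i},
\]
and for $i\in S$ the function $F_i$ is not constant on any nonempty open subset of $U_a$.
Write $F_a$ for the restriction of $F$ to $U_a$.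

\emph{Step 4: Transfer from $a$ to $b$.} What we have found are first-order
$L$-properties of $a$, and $\theta$ is partial $L$-elementary. So the same formulas with
$b$ in place of $a$ define an open set $U_b\subseteq M^e$ and a continuous function
$F_b=(F_1,\dots,F_k):U_b\to X_b$ such that, for $i\in S$, $F_i$ is not constant on any
nonempty open box contained in $U_b$. (We keep the notation $F_i$ for the coordinates; from
now on it refers to $F_b$.) Moreover $x=F_a(p(c))_x$ belongs to
$\{F_a(u)_x:u\in U_a\}$. By the hypothesis on $y'$ there is $u'\in U_b$ with
$F_b(u')_x=y'$. Hence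
\[
U''=\{u\in U_b:F_b(u)_x\in V\}
\]
is open, and it is nonempty since it contains $u'$.

\emph{Step 5: A line along which all coordinates in $S$ move.} By (O4), applied
successively, there is a nonempty open box $T\subseteq U''$ on which all $F_i$ with
$i\in S$ are $C^1$. The set $\{u\in T:\nabla F_i(u)=0\}$ has empty interior, since
otherwise $F_i$ would be constant on a box, by the mean value theorem along the coordinate
directions. So it has dimension less than $e$, and these finitely many sets do not cover
$T$: there is $u_0\in T$ with $\nabla F_i(u_0)\ne0$ for all $i\in S$. A vector space over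
an infinite field is not a finite union of proper subspaces. So there is $v\in M^e$ with
$\nabla F_i(u_0)\cdot v\ne0$ for all $i\in S$. By continuity there is $\varepsilon>0$ such
that for $|t|<\varepsilon$ we have $u_0+tv\in T$, and the derivative
$\nabla F_i(u_0+tv)\cdot v$ of
\[
f_i(t)=F_i(u_0+tv)\qquad(i\in S)
\]
has constant nonzero sign. So each $f_i$ is continuous and, by the mean value theorem,
strictly monotone on $(-\varepsilon,\varepsilon)$. Since $F_b(u_0+tv)\in X_b$, and points
of $X_b$ have pairwise distinct coordinates, $f_i(t)\ne f_j(t)$ for $i\ne j$.

Now apply (G) to these $f_i$ and $g_i(t)=F_{\eta(i)}(u_0+tv)$, $i\in S$. There is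
$t\in(-\varepsilon,\varepsilon)$ with $h(F_i(u_0+tv))=F_{\eta(i)}(u_0+tv)$ for all
$i\in S$. So $q=F_b(u_0+tv)\in X_b$ satisfies \eqref{eq:goal}, and $q_x\in V$ because
$u_0+tv\in U''$.
\end{proof}

\begin{corollary}\label{cor:dense}
\begin{itemize}
\item[(i)] Every good map is partial $L_h$-elementary in $\mathcal M$.
\item[(ii)] Let $A$ be small and $h$-closed, let $x,y'\in M^m$ with
$\operatorname{tp}_L(x/A)=\operatorname{tp}_L(y'/A)$, and let $V\ni y'$ be an open box.
Then there is $y\in V$ with
$\operatorname{tp}_{L_h}(y/A)=\operatorname{tp}_{L_h}(x/A)$.
\end{itemize}
\end{corollary}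

\begin{proof}
(i) Domains and ranges of good maps are closed under $h$ and under the functions of $L$,
so good maps preserve atomic $L_h$-formulas and their negations. Given a good map
$\theta:A\to B$ and $c\in M$, Lemma~\ref{lem:extend} with $m=0$ and
$A'=\operatorname{cl}(A\cup\{c\})$ extends $\theta$ to a good map with $c$ in its domain.
Applying this to $\theta^{-1}$ puts any given element into the range. So good maps form a
back-and-forth system, and induction on formulas shows that they preserve all
$L_h$-formulas.

(ii) Apply Lemma~\ref{lem:extend} to $\theta=\operatorname{id}_A$ and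
$A'=\operatorname{cl}(A\cup\{x_1,\dots,x_m\})$. Let $y=\theta'(x)\in V$. By (i), $\theta'$
preserves $L_h$-formulas, and it fixes $A$ pointwise.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:closed}]
Let $Z\subseteq K^m$ be closed, defined in $(\mathcal R,h)$ by the $L_h$-formula
$\zeta(z,a)$ with $a$ a finite tuple from $K$. Let $Z^*=\{z\in M^m:\zeta(z,a)\}$. It is
closed, as closedness is a first-order property. Let $A=\operatorname{cl}(a)$. Then
$A\subseteq K$, since $K$ is the universe of an elementary substructure of $\mathcal M$.

\emph{Membership in $Z^*$ depends only on the $L$-type over $A$.} Let $x\in Z^*$ and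
$\operatorname{tp}_L(y'/A)=\operatorname{tp}_L(x/A)$. By Corollary~\ref{cor:dense}(ii)
every open box around $y'$ contains a point $y$ with the same $L_h$-type over $A$ as $x$,
so $y\in Z^*$. Since $Z^*$ is closed, $y'\in Z^*$. This is the only use of closedness.

\emph{Compactness.} Let $x\in Z^*$. By what we just proved,
$\operatorname{tp}_L(x/A)\cup\{\neg\zeta(z,a)\}$ is not realized. By saturation it is not
finitely satisfiable, so some $\psi_x\in\operatorname{tp}_L(x/A)$ implies $\zeta(z,a)$ in
$\mathcal M$. The set $\{\zeta(z,a)\}\cup\{\neg\psi_x:x\in Z^*\}$ of formulas over $A$ is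
not realized either, because $x$ satisfies $\psi_x$. By saturation again, $\zeta(z,a)$
implies a finite disjunction of formulas $\psi_x$, and hence is equivalent to it in
$\mathcal M$. The parameters lie in $A\subseteq K$, so the equivalence holds in
$(\mathcal R,h)$. Thus $Z$ is definable in $\mathcal R$.

\emph{DC.} Let $\emptyset\ne D\subseteq K$ be definable in $(\mathcal R,h)$. Its closure
is closed and definable, so definable in $\mathcal R$: a finite union of points and
intervals with endpoints in $K\cup\{\pm\infty\}$. So $\sup D=\sup\overline D$ exists. For
$D=\emptyset$ the supremum is $-\infty$.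

\emph{Discrete sets are finite.} Let $D\subseteq K$ be definable and infinite. Then
$\overline D$ is infinite and a finite union of points and intervals, so it contains a
nonempty open interval $I$, in which $D\cap I$ is dense. If $x\in D\cap I$, then $D$ meets
$(x,x+\varepsilon)\cap I$ for every $\varepsilon>0$. So $x$ is not isolated in $D$, and
$D$ is not discrete.

\emph{Restrained.} If $D$ is definable and discrete, then $D$ is finite, so $f(D^n)$ is
finite and hence nowhere dense.
\end{proof}

This completes the proof of Theorems~\ref{thm:exist}--\ref{thm:nodim}, and with them of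
Corollary~\ref{cor:disproof}.

\section{Only permutation invariance fails}\label{sec:perm}

A function satisfying (Dim 1), (Dim 2) and (Dim 4) obeys the recursion in
Lemma~\ref{lem:conseq}(a). So it is determined by the collection of subsets of $K$ with
$d\le0$. Conversely, the recursion can be started from any collection with the following
properties.

\begin{lemma}\label{lem:recursion}
Let $K$ be any structure and $\mathcal I$ a collection of definable subsets of $K$ that is
closed under finite unions and definable subsets, contains all singletons, and does not
contain $K$. Assume that $\{\bar x\in K^n:C_{\bar x}\in\mathcal I\}$ is definable for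
every definable $C\subseteq K^{n+1}$. For definable $X\subseteq K$ let $d(X)=-\infty$,
$0$, $1$ according as $X$ is empty, nonempty in $\mathcal I$, or not in $\mathcal I$. For
definable $C\subseteq K^{n+1}$, $n\ge1$, put recursively
\[
d(C)=\max\bigl(d(C(0)),\,d(C(1))+1\bigr),
\]
where $C(i)=\{\bar x:d(C_{\bar x})=i\}$. Then $d$ satisfies {\rm(Dim 1)}, {\rm(Dim 2)} and
{\rm(Dim 4)}.
\end{lemma}

\begin{proof}
The sets $C(0)$ and $C(1)$ are definable by assumption. By induction $d(C)=-\infty$ iff
$C(0)=C(1)=\emptyset$ iff $C=\emptyset$; the rest of (Dim 1) is clear. For (Dim 4), the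
set $C'=C\cap(C(i)\times K)$ has $C'(i)=C(i)$ and $C'(1-i)=\emptyset$, so
$d(C')=d(C(i))+i$.

We prove (Dim 2) by induction. In $K$ it holds because $\mathcal I$ is closed under finite
unions and definable subsets. Let $A,B\subseteq K^{n+1}$ be definable and $E=A\cup B$. A
fiber $E_{\bar x}=A_{\bar x}\cup B_{\bar x}$ is in $\mathcal I$ iff both parts are. So
\[
E(1)=A(1)\cup B(1),\qquad E(0)=\bigl(A(0)\cup B(0)\bigr)\setminus\bigl(A(1)\cup
B(1)\bigr).
\]
By (Dim 2) in $K^n$, which includes monotonicity there, $d(E)\le\max(d(A),d(B))$.
Conversely, $d(A(1))+1\le d(E(1))+1\le d(E)$. Also $A(0)\subseteq E(0)\cup E(1)$, so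
$d(A(0))\le\max(d(E(0)),d(E(1)))\le d(E)$. Thus $d(A)\le d(E)$, and likewise
$d(B)\le d(E)$.
\end{proof}

\begin{proposition}\label{prop:only}
Let $h$ satisfy {\rm(G)}. Then $(\mathcal R,h)$ carries a function $d$ satisfying
{\rm(Dim 1)}, {\rm(Dim 2)} and {\rm(Dim 4)}.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:recursion} to the collection $\mathcal I$ of finite sets. Only the
definability assumption needs an argument. If $X\subseteq K$ is definable in
$(\mathcal R,h)$, then $\overline X$ is definable in $\mathcal R$ by
Theorem~\ref{thm:closed}, so it is a finite union of points and intervals. Hence $X$ is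
infinite iff $\overline X$ has nonempty interior, and for $X=C_{\bar x}$ this is a
definable condition on $\bar x$.
\end{proof}

For this $d$, the failure of (Dim 3) is visible in $K^2$. The graph
$\Gamma=\{(x,h(x)):x\in K\}$ has singleton fibers, so $d(\Gamma)=d(K)=1$. The transposed
graph has the fibers $h^{-1}(y)$, $y\in K$, each dense in $K$ and hence infinite, so its
$d$ is $d(K)+1=2$.

\section{Uniqueness and an existence criterion}\label{sec:criterion}

In this section, up to the final example, $K$ is any expansion of a field, not necessarily
ordered. Which subsets of $K$ should have dimension $0$? If $d(X)=0$, then the values of a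
definable function on $X^4$ cannot cover $K$. If $d(X)=1$, then $X^2$ has dimension $2$
and cannot be mapped injectively to $K$, in particular not by a linear form $x-\lambda y$.
The two observations meet in one definition. For definable $X\subseteq K$ put
\[
Q(X)=\Bigl\{\frac{x_1-x_2}{x_3-x_4}:x_1,\dots,x_4\in X,\ x_3\ne x_4\Bigr\}.
\]
Call $X$ \emph{thin} if $Q(X)\ne K$, and \emph{fat} if $Q(X)=K$. Definable subsets of thin
sets are thin. The empty set and singletons are thin, since $Q$ of them is empty. The
whole field is fat, since $\lambda=(\lambda-0)/(1-0)$. For every definable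
$C\subseteq K^{n+1}$ the set $\{\bar x:C_{\bar x}\text{ is fat}\}$ is definable. In an
o-minimal expansion of an ordered field, thin means finite: $Q$ of a finite set is finite,
and an interval of length $\ell$ is fat, since given $\lambda$ it contains $x_3\ne x_4$
with $|\lambda(x_3-x_4)|<\ell$ and then $x_1,x_2$ with $x_1-x_2=\lambda(x_3-x_4)$.

For $C\subseteq K^2$ let $C^y=\{x:(x,y)\in C\}$, let $\pi_1,\pi_2$ be the coordinate
projections, and let $C^t=\{(y,x):(x,y)\in C\}$.

\begin{theorem}\label{thm:criterion}
On an expansion of a field there is at most one $d$ satisfying {\rm(Dim 1)--(Dim 4)}, and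
for it $d(X)=1$ iff $X$ is fat, for definable $X\subseteq K$. Such a $d$ exists iff
\begin{itemize}
\item[(T1)] the union of two thin definable sets is thin;
\item[(T2)] if $C\subseteq K^2$ is definable, $\pi_1(C)$ is thin and all $C_x$ are thin,
then $\pi_2(C)$ is thin;
\item[(T3)] if $C\subseteq K^2$ is definable and all $C^y$ are thin, then
$\{x:C_x\text{ is fat}\}$ is thin.
\end{itemize}
\end{theorem}

\begin{proof}[Proof of uniqueness and necessity]
Let $d$ satisfy the axioms, and let $X\subseteq K$ be definable and nonempty. Letters
(a)--(e) refer to Lemma~\ref{lem:conseq}.

If $d(X)=0$, then $d(X^4)=0$ by (d). Now $Q(X)$ is a definable image of a subset of $X^4$,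
so $d(Q(X))\le0$ by (e) and $Q(X)\ne K$. So $X$ is thin.

Let $d(X)=1$, and suppose there is $\lambda\in K\setminus Q(X)$. Then
$(x,y)\mapsto x-\lambda y$ is injective on $X^2$: if $x-\lambda y=x'-\lambda y'$, then
$x-x'=\lambda(y-y')$; here $y\ne y'$ would give $\lambda\in Q(X)$, so $y=y'$ and $x=x'$.
Thus $X^2$ is the image of a subset of $K$ under the inverse of this map, and (e) gives
$d(X^2)\le d(K)=1$, while $d(X^2)=2$ by (d). This contradiction shows that $X$ is fat.

So $d(X)=1$ iff $X$ is fat. By the recursion (a), $d$ is determined on all definable sets.
Also, $X\subseteq K$ is thin iff $d(X)\le0$, and (T1) is an instance of (Dim 2).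

For (T2), all fibers of $C$ are thin, so $d(C)=d(\pi_1(C))\le0$ by (c). Hence
$d(C^t)\le0$ by (Dim 3), and $d(\pi_2(C))\le d(C^t)\le0$ by (b).

For (T3), the fibers of $C^t$ are the thin sets $C^y$, so $d(C)=d(C^t)\le1$ by (Dim 3) and
(c). With $X=\{x:C_x\text{ is fat}\}$, (a) gives $d(X)+1\le d(C)\le1$. So $X$ is thin.
\end{proof}

\begin{proof}[Proof of sufficiency]
Assume (T1)--(T3). By (T1) and the remarks before the theorem, Lemma~\ref{lem:recursion}
applies to the collection $\mathcal I$ of thin sets. It gives $d$ satisfying (Dim 1),
(Dim 2) and (Dim 4), hence also Lemma~\ref{lem:conseq}(a)--(d). It remains to prove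
(Dim 3).

\emph{In $K^2$.} The possible values of $d$ are $-\infty,0,1,2$, and $d(C)=-\infty$ iff
$C=\emptyset$. We show that $d(C)\le k$ implies $d(C^t)\le k$ for $k=0,1$; by symmetry this
gives $d(C^t)=d(C)$.

Let $d(C)\le0$. Then $C(1)=\emptyset$, so all $C_x$ are thin, and $d(\pi_1(C))\le0$, so
$\pi_1(C)$ is thin. By (T2), $\pi_2(C)$ is thin. Each $C^y\subseteq\pi_1(C)$ is thin. So
$C^t$ has thin fibers over a thin set, and $d(C^t)=d(\pi_2(C))\le0$.

Let $d(C)\le1$. Then $X=\{x:C_x\text{ is fat}\}$ satisfies $d(X)+1\le1$, so it is thin.
Let $C_1=C\cap(X\times K)$ and $C_2=C\setminus C_1$. The fibers $C_1^y\subseteq X$ of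
$C_1^t$ are thin, so $d(C_1^t)=d(\pi_2(C_1))\le1$. All fibers $(C_2)_x$ are thin. So (T3),
applied to $C_2^t$, shows that $\{y:C_2^y\text{ is fat}\}$ is thin, and the recursion
gives $d(C_2^t)\le1$. By (Dim 2), $d(C^t)\le1$.

\emph{In $K^{n+1}$, $n\ge2$, by induction on $n$.} It suffices to treat transpositions of
adjacent coordinates. If $\sigma$ fixes the last coordinate, then $C^\sigma(i)=C(i)^\sigma$
(with $\sigma$ acting on the first $n$ coordinates), and induction applies. There remains
the swap of the last two coordinates. View $C$ as a subset of $K^{n-1}\times K^2$, with
fibers $C_x\subseteq K^2$ for $x\in K^{n-1}$, and let $P_j=\{x:d(C_x)=j\}$ for $j=0,1,2$;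
these sets are definable because fatness is. We claim that
\begin{equation}\label{eq:fubini}
d(C)=\max_{j=0,1,2}\bigl(d(P_j)+j\bigr).
\end{equation}
This suffices: the swap replaces each $C_x$ by $C_x^t$, which does not change the $P_j$ by
the case of $K^2$.

To prove \eqref{eq:fubini}, split $C$ into the sets $C\cap(P_j\times K^2)$. By (Dim 2) we
may assume that for a single $j$ and $P=P_j$ we have $d(C_x)=j$ for $x\in P$, and
$C_x=\emptyset$ for $x\notin P$; we must show $d(C)=d(P)+j$. We may assume
$P\ne\emptyset$. The sets $C(i)\subseteq K^n=K^{n-1}\times K$ have the fibers
$C(i)_x=(C_x)(i)$, which are empty for $x\notin P$. By Lemma~\ref{lem:conseq}(b) we have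
$d(C(0))\le d(P)+1$ in all cases.
\begin{itemize}
\item $j=0$. For $x\in P$, $C(1)_x=\emptyset$ and $C(0)_x$ is nonempty and thin. So
$C(1)=\emptyset$, and $d(C)=d(C(0))=d(P)$.
\item $j=2$. For $x\in P$ we have $2=\max\bigl(d(C(0)_x),d(C(1)_x)+1\bigr)$ and
$d(C(0)_x)\le1$, so $C(1)_x$ is fat. Hence $d(C(1))+1=d(P)+2$. Since
$d(C(0))\le d(P)+1$, we get $d(C)=d(P)+2$.
\item $j=1$. For $x\in P$ we have $d(C(1)_x)\le0$. Let $P'=\{x:C(1)_x\ne\emptyset\}
\subseteq P$. No fiber of $C(1)$ is fat, so $d(C(1))=d(P')$. With $d(C(0))\le d(P)+1$ this
gives $d(C)\le d(P)+1$. For the reverse inequality, $d(C)\ge d(C(1))+1=d(P')+1$. For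
$x\in P\setminus P'$ we have $C(1)_x=\emptyset$, so $d(C(0)_x)=1$ and $C(0)_x$ is fat.
Therefore $d(C)\ge d(C(0))\ge d(P\setminus P')+1$. Together,
$d(C)\ge\max(d(P'),d(P\setminus P'))+1=d(P)+1$.\qedhere
\end{itemize}
\end{proof}

\begin{example}
Let $\mathcal R$ and $K$ be as in Definition~\ref{def:G}, and let $h$ satisfy (G). In
$(\mathcal R,h)$ condition (T3) fails visibly. Let
$C=\{(y,x):h(x)=y\}$. For each second coordinate $x$, the set $\{y:(y,x)\in C\}=\{h(x)\}$
is thin. But each $C_y=h^{-1}(y)$ is fat. Indeed, let $\lambda\ne0$, and choose $c$ with
$c,\,c+\lambda\notin\{0,1\}$. Then $t+c+\lambda$, $t+c$, $t+1$, $t$ are pairwise distinct,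
and (G) on $(0,1)$ with all four prescribed values equal to $y$ gives $t$ for which these
points lie in $h^{-1}(y)$. So
\[
\lambda=\frac{(t+c+\lambda)-(t+c)}{(t+1)-t}\in Q(h^{-1}(y)).
\]
As $h^{-1}(y)$ has two distinct elements, also $0\in Q(h^{-1}(y))$. Hence
$\{y:C_y\text{ is fat}\}=K$, which is fat.
\end{example}

\begin{thebibliography}{9}
\bibitem{vdD} L.~van den Dries, \emph{Tame Topology and O-minimal Structures}.
\bibitem{F} Antongiulio Fornasiero, \emph{Expansions of the reals which do not define the
natural numbers}, arXiv:1104.1699 (2011).
\end{thebibliography}

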